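
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Polynomially ambiguous weighted automata\\ and the characteristic roots of pumping sequences}


\begin{abstract}
Let $f\colon\Sigma^*\to K$ be recognized by a weighted automaton over a field $K$. Pumping a word $w$ between $u$ and $v$ gives a linear recurrence sequence $(f(uw^nv))_{n\ge0}$. We prove a conjecture of Mazowiecki, Puch and Smertnig: if the characteristic roots of all these sequences lie in a finitely generated multiplicative semigroup $G\subseteq\overline K$, and $\alpha^N\in K$ for all $\alpha\in G$ and some fixed $N\ge1$, then $f$ is recognized by a polynomially ambiguous weighted automaton over $K$. The number of runs on $w$ can be taken to be $O((1+|w|)^{c-1})$, where $c$ is the Loewy length of a reduced linear representation of $f$. We also show that finite generation may be replaced by polynomial growth of the number of roots, that the exponent $N$ need not be uniform, and that neither condition can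 be dropped.
\end{abstract}

\section{Introduction}

\subsection{Weighted automata and their runs}

Throughout, $K$ is a field of arbitrary characteristic, $\overline K$ is an algebraic closure, and $\Sigma$ is a finite alphabet; $\varepsilon$ is the empty word and $|w|$ the length of $w\in\Sigma^*$.

A \emph{weighted automaton} over $K$ is a tuple $\mathcal A=(d,I,M,F)$ with $d\ge1$, $I\in K^{1\times d}$, $F\in K^{d\times1}$ and a monoid morphism $M\colon\Sigma^*\to K^{d\times d}$, which is determined by the matrices $M(a)$, $a\in\Sigma$. It \emph{recognizes} the function
\[
f\colon\Sigma^*\to K,\qquad f(w)=I\,M(w)\,F .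
\]
Equivalently, $\mathcal A$ is a finite automaton with states $1,\dots,d$, where state $p$ has initial weight $I_p$ and final weight $F_p$, and where there is an $a$-labeled transition $p\to q$ of weight $M(a)_{p,q}$. A \emph{run} on $w$ is a path labeled $w$ that uses only transitions of nonzero weight, starts in a state of nonzero initial weight and ends in a state of nonzero final weight. The value of a run is the product of its weights (initial and final weight included), and $f(w)$ is the sum of the values of all runs on $w$.

The number of runs measures how much summation is needed to compute $f$. The automaton is \emph{unambiguous} if every word has at most one run, \emph{finitely ambiguous} if the number of runs on a word is bounded, and \emph{polynomially ambiguous} if it is at most $p(|w|)$ for some polynomial $p$. We say that $f$ is unambiguous, finitely ambiguous or polynomially ambiguous \emph{over a field $L$} if some automaton of that kind with weights in $L$ recognizes it. A given $f$ has many automata, so one asks for a criterion in terms of $f$ alone.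

\subsection{The question}

For $u,w,v\in\Sigma^*$ put $\hat f(u,w,v)=(f(uw^nv))_{n\ge0}$, and let
\[
\mathrm{PSF}(f)=\{\hat f(u,w,v): u,w,v\in\Sigma^*\}
\]
be the \emph{pumping sequence family} of $f$. For a sequence $(s_n)_{n\ge 0}$ in $K$, the polynomials $P=\sum_jP_jx^j\in K[x]$ with $\sum_jP_js_{n+j}=0$ for all $n\ge0$ form an ideal. For $s_n=f(uw^nv)$ this ideal contains the characteristic polynomial of $M(w)$, so it is nonzero. Its monic generator is the \emph{minimal characteristic polynomial} of the sequence, and the roots of this polynomial in $\overline K$ are the \emph{characteristic roots}.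

What do the roots know about ambiguity? Suppose $f$ is recognized by a polynomially ambiguous automaton in which every state lies on a run. Fix a word $w\neq\varepsilon$ and look at the graph whose edges are the paths labeled $w$. Two closed walks at one state that begin with different edges could be concatenated in any order, and this would give exponentially many runs. So the strongly connected components of the graph are single cycles or single vertices without a loop. A cycle of length $j$ and weight $\pi$ contributes to the spectrum of $M(w)$ the roots of $x^j-\pi$, and $\pi$ is a product of transition weights. Hence all nonzero roots $\alpha$ satisfy $\alpha^{d!}\in\langle W\rangle$, where $W\subseteq K^\times$ is the finite set of nonzero transition weights. Thus two things hold: the roots lie in a finitely generated semigroup $G\subseteq\overline K$, and $\alpha^N\in K$ for all $\alpha\in G$ with a fixed $N\ge1$. This implication is known; Proposition~\ref{prop:converse} gives the details, with a count of the roots.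

It was conjectured in \cite{MPS} that, conversely, these two properties imply polynomial ambiguity. For a one-letter alphabet this is linear algebra. If $M$ comes from a reduced automaton (defined below), the roots are the eigenvalues of the powers of $M(a)$, so the eigenvalues of $M(a)^N$ lie in $K$ and $M(a)^N$ is triangularizable over $K$. For each residue $s$ modulo $N$, the function $q\mapsto f(a^{Nq+s})=IM(a)^s(M(a)^N)^qF$ is then recognized by an automaton whose transitions never decrease the state, and such an automaton is polynomially ambiguous. Combining these $N$ automata with a counter modulo $N$ gives a polynomially ambiguous automaton for $f$. For two letters the matrices $M(a)$ and $M(b)$ need not be simultaneously triangularizable, and the hypothesis speaks only about the eigenvalues of each \emph{single} matrix $M(w)$, while ambiguity is a statement about all words at once. Passing from the first to the second is the content of this paper.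

\subsection{Results}

For $f$ recognized by a weighted automaton over $K$, let $R_\ell(f)\subseteq\overline K^\times$ be the set of \emph{nonzero} characteristic roots of the sequences $\hat f(u,w,v)$ with $|w|\le\ell$ and $u,v$ arbitrary, and let $R(f)=\bigcup_\ell R_\ell(f)$. The root $0$ plays no role.

A morphism $M\colon\Sigma^*\to K^{d\times d}$, $d\ge1$, is \emph{irreducible} if $0$ and $K^{d\times1}$ are the only subspaces of $K^{d\times 1}$ invariant under all $M(a)$; we use the same word for sets of matrices. The \emph{Loewy length} $c(M)$ is the least $c$ for which there is a chain of invariant subspaces $0=V_0\subseteq V_1\subseteq\dots\subseteq V_c=K^{d\times1}$ such that every $V_i/V_{i-1}$ is a direct sum of irreducible representations. A composition series is such a chain, so $c(M)\le d$. If $c(M)=1$, we call $M$ \emph{semisimple}. An automaton $(d,I,M,F)$ is \emph{reduced} if the rows $IM(u)$, $u\in\Sigma^*$, span $K^{1\times d}$ and the columns $M(v)F$, $v\in\Sigma^*$, span $K^{d\times1}$. Every $f\ne0$ recognized by an automaton has a reduced one (Section~\ref{sec:roots}).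

Two kinds of functions serve as building blocks. A \emph{rational P\'olya function} over $K$ is a function recognized by a weighted automaton over $K$ whose nonzero values lie in a finitely generated subgroup of $K^\times$. For functions $g_0,\dots,g_k\colon\Sigma^*\to K$ and letters $a_1,\dots,a_k$, the \emph{marked product} is
\[
(g_0a_1g_1\cdots a_kg_k)(w)=\sum_{w=w_0a_1w_1\cdots a_kw_k}g_0(w_0)g_1(w_1)\cdots g_k(w_k).
\]

\begin{theorem}\label{thm:main}
Let $f\colon\Sigma^*\to K$ be recognized by a weighted automaton over $K$. Suppose there are a finitely generated multiplicative subsemigroup $G\subseteq\overline K$ and $N\ge1$ such that all characteristic roots of all sequences in $\mathrm{PSF}(f)$ lie in $G$ and $\alpha^N\in K$ for all $\alpha\in G$. Then $f$ is recognized by a polynomially ambiguous weighted automaton over $K$. More precisely, if $f\ne0$ and $(d,I,M,F)$ is a reduced automaton for $f$ with $c=c(M)\le d$, then: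
\begin{itemize}
\item $f$ is a finite sum of marked products $g_0a_1g_1\cdots a_kg_k$ with $k\le c-1$ and all $g_i$ rational P\'olya functions over $K$;
\item $f$ is recognized by an automaton over $K$ with $O((1+|w|)^{c-1})$ runs on $w$.
\end{itemize}
\end{theorem}

The second theorem separates the roles of the two hypotheses. Finite generation, or just polynomial growth of the number of roots, governs ambiguity over $\overline K$; the power condition governs the descent to $K$.

\begin{theorem}\label{thm:class}
Let $f\colon\Sigma^*\to K$ be recognized by a weighted automaton over $K$. Consider the conditions: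
\begin{itemize}
\item[\textup{(FG)}] $R(f)$ is contained in a finitely generated subgroup of $\overline K^\times$;
\item[\textup{(PG)}] $|R_\ell(f)|\le C(1+\ell)^\delta$ for some constants $C,\delta$ and all $\ell\ge 0$;
\item[\textup{(PS)}] every $\alpha\in R(f)$ has a power $\alpha^n\in K$ with $n=n(\alpha)\ge1$ (no uniformity is assumed).
\end{itemize}
\textup{\textbf{A.}} The following are equivalent: \textup{(FG)}; \textup{(PG)}; $f$ is polynomially ambiguous over $\overline K$; $f$ is polynomially ambiguous over some finite extension of $K$; $f$ is polynomially ambiguous over some extension field of $K$.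

\smallskip\noindent
\textup{\textbf{B.}} The following are equivalent:
\begin{itemize}
\item[\textup{(1)}] $f$ is polynomially ambiguous over $K$;
\item[\textup{(2)}] $f$ satisfies the hypothesis of Theorem~\ref{thm:main};
\item[\textup{(3)}] \textup{(FG)} and \textup{(PS)} hold;
\item[\textup{(4)}] \textup{(PG)} and \textup{(PS)} hold;
\item[\textup{(5)}] $f$ is a finite sum of marked products of rational P\'olya functions over $K$.
\end{itemize}

\smallskip\noindent
\textup{\textbf{C.}} Under the conditions of \textup{B}, for $f\neq 0$, the number of runs on $w$ can be taken to be $O((1+|w|)^{c-1})$ with $c=c(M)\le d$ for a reduced automaton $(d,I,M,F)$. In particular $f$ is finitely ambiguous over $K$ if $M$ is semisimple. In characteristic $0$ the exponent is sharp for every $c=d\ge1$: there is an $f$ over a one-letter alphabet $\{a\}$ with a reduced automaton satisfying $d=c(M)=c$, such that for every automaton recognizing $f$ over any extension field of $K$ there is $\kappa_0>0$ such that $a^n$ has at least $\kappa_0n^{c-1}$ runs for infinitely many $n$.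

\smallskip\noindent
\textup{\textbf{D.}} Neither \textup{(FG)} nor \textup{(PS)} can be dropped in \textup{B(3)}, and ``polynomial'' in \textup{(PG)} cannot be weakened to ``subexponential''.
\end{theorem}

\subsection{The main idea on small cases}

\begin{example}[an element of rank one]\label{ex:rankone}
Let $K=\mathbb Q$, $\Sigma=\{a,b\}$, and
\[
M(a)=\begin{pmatrix}1&0\\0&-1\end{pmatrix},\qquad M(b)=\begin{pmatrix}1&1\\1&1\end{pmatrix},\qquad I=(1,0),\qquad F=\begin{pmatrix}1\\0\end{pmatrix}.
\]
The only lines invariant under $M(a)$ are the coordinate axes, and $M(b)$ preserves neither, so $M$ is irreducible. All four $b$-transitions are present, so $b^n$ has $2^{n-1}$ runs for $n\ge1$: this automaton is exponentially ambiguous. To find a better one, write $M(b)=\alpha\beta$ with $\alpha=(1,1)^T$, $\beta=(1,1)$, and put $\tau(w)=\beta M(w)\alpha$. Then $\tau(w)\tau(w')=\beta M(w)\,\alpha\beta\,M(w')\alpha=\tau(wbw')$, and $\tau(a^n)=1+(-1)^n$. So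
\[
\tau(a^{n_0}ba^{n_1}b\cdots ba^{n_k})=\prod_{i=0}^k\bigl(1+(-1)^{n_i}\bigr)\in\{0,2^{k+1}\}.
\]
The function $\tau$ takes its nonzero values in $\langle2\rangle$. It is recognized by an unambiguous automaton that remembers the parity of the number of $a$'s since the last $b$: start in ``even'' with weight $2$, let $a$ exchange the two states with weight $1$, let $b$ loop at ``even'' with weight $2$, and end in ``even'' with weight $1$. Since $I=\frac12(\beta+\beta M(a))$ and $F=\frac12(\alpha+M(a)\alpha)$, we get
\[
f(w)=\tfrac14\bigl(\tau(w)+\tau(aw)+\tau(wa)+\tau(awa)\bigr),
\]
a sum of four functions of the same kind. Hence $f$ is recognized with at most four runs on each word.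

The reason behind this is general. The scalar $\tau(w)=\operatorname{tr}(\alpha\beta M(w))=\operatorname{tr}M(bw)$ is the trace of a matrix of rank at most one, so if it is nonzero it is an \emph{eigenvalue} of $M(bw)$. Information on eigenvalues has become information on values.
\end{example}

\begin{example}[invertible matrices]\label{ex:sqrt}
Let $K=\mathbb Q$, $\Sigma=\{a\}$ and $M(a)=\begin{pmatrix}2&-1\\2&-2\end{pmatrix}$. Here $M(a)^2=2\cdot1$, the eigenvalues are $\pm\sqrt2$, and $M$ is irreducible over $\mathbb Q$. There is no element of smaller rank. The eigenvalues of all $M(a^n)$ lie in $\langle\sqrt2,-1\rangle$, and squares of elements of this group are rational. The even powers form a semigroup of matrices that are diagonal over $\mathbb Q$ with entries in $\langle2\rangle$, and every power lies in $\langle 2\rangle\cdot1$ or $\langle2\rangle\cdot M(a)$. So each entry of $M(a^n)$ is a rational P\'olya function, with values in $\langle2\rangle\cdot\{\pm1,\pm2\}\cup\{0\}$. In general, an irreducible semigroup of invertible matrices with such a spectrum will turn out to lie in finitely many cosets of a finitely generated group that is diagonalizable over $\overline K$. The $N$-th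 powers in this group form a subgroup of finite index that is diagonalizable over $K$.
\end{example}

\subsection{Plan of the proof}

The proof of Theorem~\ref{thm:main} has four steps.
\begin{enumerate}
\item The roots are the eigenvalues of a reduced representation (Section~\ref{sec:roots}).
\item In block triangular form, $f$ is a sum of marked products of entries of its irreducible blocks; if those entries are sums of rational P\'olya functions, $f$ is polynomially ambiguous (Section~\ref{sec:glue}).
\item An irreducible block is compressed, as in Example~\ref{ex:rankone}, by an element of minimal nonzero rank $r$. This produces an irreducible semigroup $T\subseteq GL_r(K)$ of \emph{invertible} matrices, all of whose eigenvalues are roots (Section~\ref{sec:compress}). It suffices that, in some basis, all entries of $T$ lie in a finitely generated group together with $0$.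
\item Such a basis is found by showing that $T$ generates a virtually diagonalizable group (Sections~\ref{sec:structure}--\ref{sec:proofmain}). If $r=1$ there is nothing to do, since the elements of $T$ are then roots themselves; for $r>1$ this is the core of the proof. The difficulty is that $T$ is in general not finitely generated and that we control eigenvalues of elements of $T$ only, not of the group it generates.
\end{enumerate}
Sections~\ref{sec:converse}--\ref{sec:class} prove Theorem~\ref{thm:class}.

\subsection{Results used}

The link between values and ambiguity is the following theorem of Bell and Smertnig \cite[Theorem 1.2]{BS} (Reutenauer's conjecture), in the automata form stated there.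

\begin{itemize}
\item[\textbf{[BS]}] \emph{Let $K$ be any field. If $g\colon\Sigma^*\to K$ is recognized by a weighted automaton over $K$ and all nonzero values of $g$ lie in a finitely generated subgroup of $K^\times$, then $g$ is recognized by an unambiguous weighted automaton over $K$.}
\end{itemize}
The second published result is the Tits alternative \cite[Corollary 1]{Tits}.
\begin{itemize}
\item[\textbf{[T]}] \emph{A finitely generated subgroup of $GL_n(k)$, for any field $k$, either contains a non-abelian free group or has a solvable subgroup of finite index.}
\end{itemize}
We also use these textbook facts, where $k$ is an algebraically closed field.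
\begin{itemize}
\item \emph{Burnside's theorem}: an irreducible unital subalgebra of $M_n(k)$ is $M_n(k)$.
\item \emph{Clifford's theorem}: a simple finite-dimensional module of a group is semisimple over every normal subgroup.
\item \emph{Trace fact}: if $s_1,\dots,s_{n^2}$ is a basis of $M_n(k)$, then $g\mapsto(\operatorname{tr}(gs_j))_j$ is injective on $M_n(k)$. Indeed the trace form is nondegenerate in every characteristic: $\operatorname{tr}(gE_{qp})=g_{pq}$ for matrix units.
\item \emph{Algebraic groups} \cite[\S\S7, 17]{Humphreys}: the Zariski closure of a subgroup of $GL_n(k)$ is a subgroup, and it is solvable if the subgroup is; the identity component $G^\circ$ of a closed subgroup $G$ is irreducible as a variety, normal in $G$, of finite index, and contained in every closed subgroup of finite index; a closed connected solvable subgroup of $GL_n(k)$ has a common eigenvector in $k^n$ (Lie--Kolchin).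
\item \emph{Valuations}: an absolute value extends to every algebraic extension, and a discrete valuation extends (up to scaling) to a discrete valuation of every finite extension.
\end{itemize}

\section{Roots are eigenvalues}\label{sec:roots}

\paragraph{Reduced automata exist.} Let $f\ne0$ be recognized by $(d,I,M,F)$. Choose a matrix $R$ whose rows form a basis of the span of the rows $IM(u)$. This span is stable under right multiplication by the $M(a)$, so $I=I'R$ and $RM(a)=M'(a)R$ for some $I'$ and $M'(a)$. With $F'=RF$ we get $I'M'(w)F'=I'RM(w)F=f(w)$, and $I'M'(u)R=IM(u)$ shows that the rows $I'M'(u)$ span the full row space. Now let the columns of $Q$ form a basis of the span of the columns $M'(v)F'$. Then $F'=QF''$ and $M'(a)Q=QM''(a)$. Put $I''=I'Q$; again $f$ is recognized by $(d'',I'',M'',F'')$, where $d''\ge1$ because $f\ne0$. The columns $M''(v)F''$ span the full column space. The rows $I''M''(u)=I'M'(u)Q$ span the space of all $yQ$ with $y$ a row vector, which is $K^{1\times d''}$ because $Q$ has rank $d''$. So this automaton is reduced. (This is Sch\"utzenberger's reduction; see \cite[Ch.~2]{BR}.)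

\begin{lemma}\label{lem:roots}
Let $(d,I,M,F)$ recognize $f$.
\begin{itemize}
\item[\textup{(a)}] Every characteristic root of $\hat f(u,w,v)$ is an eigenvalue of $M(w)$.
\item[\textup{(b)}] If the automaton is reduced, every eigenvalue of $M(w)$ is a characteristic root of $\hat f(u,w,v)$ for some $u,v$.
\end{itemize}
Hence, for a reduced automaton, $R_\ell(f)$ is the set of nonzero eigenvalues of the $M(w)$ with $|w|\le\ell$.
\end{lemma}

\begin{proof}
For $s_n=IM(u)M(w)^nM(v)F$ and $P\in K[x]$ we have
\[
\sum_jP_js_{n+j}=IM(u)\,P(M(w))\,M(w)^nM(v)F .
\]
(a) By Cayley--Hamilton the characteristic polynomial of $M(w)$ annihilates the sequence, so the minimal characteristic polynomial divides it.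

(b) Choose $u_i$ and $v_j$ such that the $IM(u_i)$ and the $M(v_j)F$ are bases. Let $Q$ be the product of the minimal characteristic polynomials of the sequences $\hat f(u_i,w,v_j)$. Taking $n=0$ gives $IM(u_i)Q(M(w))M(v_j)F=0$ for all $i,j$, so $Q(M(w))=0$. Every eigenvalue of $M(w)$ is then a root of $Q$, that is, a root of one of the factors.
\end{proof}

\begin{remark}
If one only asks recurrences to hold for $n\ge n_0$, the same proof gives $Q(M(w))M(w)^{n_0}=0$, and (b) still holds for nonzero eigenvalues. Only those are used below.
\end{remark}

\section{Gluing irreducible blocks}\label{sec:glue}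

The simplest reducible example is $f(a^n)=n$ with $M(a)=\left(\begin{smallmatrix}1&1\\0&1\end{smallmatrix}\right)$: the off-diagonal $1$ is used exactly once in a run, at one of $n$ places, and $f$ is the marked product $1\,a\,1$ of two constant functions. The general case is the same with blocks in place of the diagonal entries.

\begin{lemma}\label{lem:marked}
Let $c\ge1$. A finite sum of marked products $g_0a_1g_1\cdots a_kg_k$ with $k\le c-1$ and all $g_i$ rational P\'olya functions over $K$ is recognized by an automaton over $K$ with $O((1+|w|)^{c-1})$ runs on $w$.
\end{lemma}

\begin{proof}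
By [BS], each $g_j$ is recognized by an unambiguous automaton $\mathcal A_j=(d_j,I^{(j)},M^{(j)},F^{(j)})$ over $K$. Take the disjoint union of $\mathcal A_0,\dots,\mathcal A_k$. Keep all transitions, the initial weights of $\mathcal A_0$ only, and the final weights of $\mathcal A_k$ only. For $1\le j\le k$ add an $a_j$-transition of weight $F^{(j-1)}_pI^{(j)}_q$ from each state $p$ of $\mathcal A_{j-1}$ to each state $q$ of $\mathcal A_j$.

A run starts in $\mathcal A_0$, ends in $\mathcal A_k$, and leaves $\mathcal A_{j-1}$ only by an added transition into $\mathcal A_j$. Such a transition has nonzero weight if and only if $F^{(j-1)}_p\ne0$ and $I^{(j)}_q\ne0$. So runs on $w$ correspond bijectively to a factorization $w=w_0a_1w_1\cdots a_kw_k$ together with a run of $\mathcal A_j$ on $w_j$ for each $j$, and the value of the run is the product of the values. Hence this automaton recognizes the marked product, and since the $\mathcal A_j$ are unambiguous it has at most $\binom{|w|}k$ runs on $w$, at most one for each choice of the marked positions. For a sum take disjoint unions: values and numbers of runs add. The empty sum is recognized by an automaton without runs.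
\end{proof}

\begin{lemma}\label{lem:blocks}
Let $(d,I,M,F)$ recognize $f$, and let $0=V_0\subseteq\dots\subseteq V_c=K^{d\times1}$ be a chain of invariant subspaces with $V_i/V_{i-1}=\bigoplus_jS_{ij}$, each $S_{ij}$ irreducible. Suppose that for every $S_{ij}$, in some basis, each matrix entry of the representation on $S_{ij}$ is, as a function of $w$, a finite sum of rational P\'olya functions over $K$. Then $f$ is a finite sum of marked products of rational P\'olya functions over $K$ with $k\le c-1$.
\end{lemma}

\begin{proof}
Change the basis of $K^{d\times1}$ (and $I,F$ accordingly) to one adapted to the chain, to the decompositions $V_i/V_{i-1}=\bigoplus_jS_{ij}$ and to the given bases of the $S_{ij}$. Then $M(a)=\mathsf D(a)+\mathsf N(a)$, where $\mathsf N(a)$ is strictly block upper triangular for the $c$ blocks $V_i/V_{i-1}$ and $\mathsf D(a)$ is block diagonal with the representations on the $S_{ij}$ as blocks. Extend $\mathsf D$ to a monoid morphism. Each entry $g_{pq}(w)=\mathsf D(w)_{pq}$ is identically $0$ or an entry of the representation on some $S_{ij}$, so it is a finite sum of rational P\'olya functions.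

Expand $M(w)=\prod_i(\mathsf D(b_i)+\mathsf N(b_i))$ for $w=b_1\cdots b_n$. Terms with at least $c$ factors $\mathsf N$ vanish, so
\[
f(w)=\sum_{k=0}^{c-1}\ \sum_{w=w_0a_1w_1\cdots a_kw_k}I\,\mathsf D(w_0)\mathsf N(a_1)\mathsf D(w_1)\cdots\mathsf N(a_k)\mathsf D(w_k)F .
\]
The inner sum is over all factorizations with arbitrary letters $a_1,\dots,a_k$. Writing out the matrix products,
\[
f=\sum_{k<c}\ \sum_{a_1,\dots,a_k}\ \sum_{p_0,q_0,\dots,p_k,q_k}I_{p_0}\Bigl(\prod_{j=1}^k\mathsf N(a_j)_{q_{j-1}p_j}\Bigr)F_{q_k}\cdot\bigl(g_{p_0q_0}a_1g_{p_1q_1}\cdots a_kg_{p_kq_k}\bigr).
\]
Marked products are linear in each $g_j$, and scalar multiples of rational P\'olya functions are rational P\'olya. Expanding the $g_{p_jq_j}$ gives the claim.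
\end{proof}

\section{Compression by an element of minimal rank}\label{sec:compress}

It remains to treat one irreducible block. In Example~\ref{ex:rankone} we used a matrix of rank one; in general we use a matrix of minimal nonzero rank. Minimality is what makes the compressed matrices either zero or invertible.

\begin{definition}
A set $S\subseteq K^{r\times r}$ is of \emph{P\'olya type} over $K$ if there are $g\in GL_r(K)$ and a finitely generated subgroup $\Gamma'\le K^\times$ such that all entries of all $g^{-1}sg$, $s\in S$, lie in $\Gamma'\cup\{0\}$.
\end{definition}

\begin{lemma}\label{lem:compress}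
Let $M\colon\Sigma^*\to K^{d\times d}$ be irreducible and let $r=\min\{\operatorname{rk}M(w):M(w)\ne0\}$ (the set contains $\operatorname{rk}M(\varepsilon)=d$). Let $z$ be a word with $\operatorname{rk}M(z)=r$, and write $M(z)=AB$ with $A\in K^{d\times r}$ and $B\in K^{r\times d}$ of rank $r$. Put $\tau(w)=BM(w)A$ and $T=\{\tau(w):w\in\Sigma^*\}\setminus\{0\}$. Then:
\begin{itemize}
\item[\textup{(1)}] $\tau(w)\tau(w')=\tau(wzw')$, and $T$ is a nonempty irreducible subsemigroup of $GL_r(K)$.
\item[\textup{(2)}] Every eigenvalue of $\tau(w)\in T$ is a nonzero eigenvalue of $M(zw)$.
\item[\textup{(3)}] If $T$ is of P\'olya type over $K$, then for all $I'\in K^{1\times d}$ and $F'\in K^{d\times1}$ the function $w\mapsto I'M(w)F'$ is a finite sum of rational P\'olya functions over $K$.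
\end{itemize}
\end{lemma}

\begin{proof}
(1) We have $\tau(w)\tau(w')=BM(w)AB M(w')A=BM(w)M(z)M(w')A=\tau(wzw')$. Next, $M(zwz)=A\tau(w)B$ with $A$ injective and $B$ surjective, so $\operatorname{rk}\tau(w)=\operatorname{rk}M(zwz)\le r$, and by minimality of $r$ this rank is $0$ or $r$. So $T\subseteq GL_r(K)$, and products of elements of $T$ are invertible, hence nonzero, and of the form $\tau(\cdot)$. Let $0\ne y\in K^r$. The span of the $M(w)Ay$ is invariant and contains $Ay\ne0$, so it is $K^d$. Applying $B$, we see that the $\tau(w)y$ span $K^r$. So $T\ne\emptyset$, and a nonzero $T$-invariant subspace is $K^r$.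

(2) Let $\tau(w)y=\lambda y$ with $0\ne y\in\overline K^{\,r}$. Then $\lambda\ne0$ since $\tau(w)$ is invertible, $Ay\ne0$, and $M(zw)Ay=ABM(w)Ay=A\tau(w)y=\lambda Ay$.

(3) Replacing $A,B$ by $Ag,g^{-1}B$ replaces $\tau$ by $g^{-1}\tau g$, so we may assume that the entries of all elements of $T$ lie in $\Gamma'\cup\{0\}$. Let $\beta\ne0$ be the first row of $B$ and $\alpha\ne0$ the first column of $A$. The $M(v)\alpha$ span $K^{d\times1}$ by irreducibility. The $\beta M(u)$ span $K^{1\times d}$, because their common annihilator $\{y:\beta M(u)y=0\ \forall u\}$ is invariant and, as $\beta\ne0$, proper, hence $0$. Write $I'=\sum_i\mu_i\beta M(u_i)$ and $F'=\sum_j\nu_jM(v_j)\alpha$ (finite sums). Then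
\[
I'M(w)F'=\sum_{i,j}\mu_i\nu_j\,h_{ij}(w),\qquad h_{ij}(w)=\beta M(u_iwv_j)\alpha=\tau(u_iwv_j)_{11}\in\Gamma'\cup\{0\}.
\]
The function $\mu_i\nu_jh_{ij}$ is recognized by $(d,\mu_i\beta M(u_i),M,\nu_jM(v_j)\alpha)$, and its nonzero values lie in a finitely generated group.
\end{proof}

We call $T$ a \emph{compressed semigroup} of $M$; it depends on the choice of $z$, $A$ and $B$. Combining the last two sections, we obtain the form in which they are used.

\begin{proposition}\label{prop:reduction}
Let $(d,I,M,F)$ recognize $f$ over $K$, and let $0=V_0\subseteq\dots\subseteq V_c=K^{d\times1}$ be a chain of invariant subspaces whose quotients $V_i/V_{i-1}$ are direct sums of irreducible representations. Suppose that each of these irreducible representations has a compressed semigroup of P\'olya type over $K$. Then $f$ is a finite sum of marked products of rational P\'olya functions over $K$ with $k\le c-1$, and $f$ is recognized by an automaton over $K$ with $O((1+|w|)^{c-1})$ runs on $w$.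
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:compress}(3), with coordinate vectors for $I'$ and $F'$, all entries of the irreducible representations are finite sums of rational P\'olya functions. Apply Lemmas~\ref{lem:blocks} and~\ref{lem:marked}.
\end{proof}

\section{Semigroups of invertible matrices with few eigenvalues}\label{sec:structure}

For a finite set $X$ of square matrices of the same size, let $B_\ell(X)$ be the set of products of between $1$ and $\ell$ elements of $X$, and let $\mathrm{Sp}_\ell(X)$ be the set of all eigenvalues of elements of $B_\ell(X)$.

The next lemma is the core of the proof. Its idea is this. By the trace fact, a matrix is determined by a few traces, so few eigenvalues mean few matrices: the balls $B_\ell(X)$ grow polynomially. Then the group generated by $X$ contains no non-abelian free group, so it is virtually solvable by the Tits alternative, and irreducibility turns ``virtually solvable'' into a normal diagonalizable connected part. This works for one finite $X$ at a time, and the index of the diagonalizable subgroup may a priori grow with $X$. Steps 4--6 deal with this: the connected part stabilizes, and what is left has bounded exponent by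 hypothesis $(\beta)$ and is therefore finite by an argument of Burnside type.

\begin{lemma}\label{lem:structure}
Let $k$ be algebraically closed, let $T\subseteq GL_n(k)$ be a subsemigroup (not necessarily finitely generated) spanning $M_n(k)$, and let $H$ be the group generated by $T$. Assume:
\begin{itemize}
\item[$(\alpha)$] for each finite $X\subseteq T$, $|\mathrm{Sp}_\ell(X)|$ is bounded by a polynomial in $\ell$;
\item[$(\beta)$] there is $m\ge1$ such that, whenever $\lambda,\lambda'$ are eigenvalues of one $t\in T$ and $\lambda/\lambda'$ is a root of unity, $(\lambda/\lambda')^m=1$.
\end{itemize}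
Then $H$ has a normal subgroup $D$ of finite index that is simultaneously diagonalizable over $k$.
\end{lemma}

\begin{proof}
Call a finite set $X\subseteq T$ \emph{full} if it contains a basis of $M_n(k)$. Full sets exist because $T$ spans. Let $H_X$ be the group generated by $X$, $G_X$ its Zariski closure in $GL_n(k)$, and $C_X=G_X^\circ$.

\smallskip\noindent\textbf{Step 1: for $X$ full, $|B_\ell(X)|$ is polynomially bounded.} Let $s_1,\dots,s_{n^2}\in X$ be a basis of $M_n(k)$. For $t\in B_\ell(X)$, the trace $\operatorname{tr}(ts_j)$ is a sum of $n$ elements of $\mathrm{Sp}_{\ell+1}(X)$, so it takes at most $|\mathrm{Sp}_{\ell+1}(X)|^n$ values. By the trace fact, $|B_\ell(X)|\le|\mathrm{Sp}_{\ell+1}(X)|^{n\cdot n^2}$. Apply $(\alpha)$.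

\smallskip\noindent\textbf{Step 2: for $X$ full, $H_X$ has no free subgroup of rank $2$.} We know that the \emph{semigroup} generated by $X$ grows slowly and want to exclude free subgroups of the \emph{group}. The point is that slow growth makes some ball almost invariant under right multiplication by $X$, and almost invariance passes to inverses.

Suppose $a,b\in H_X$ freely generate a free group, each being a product of at most $L\ge 1$ elements of $X\cup X^{-1}$. Fix $0<\epsilon<1/(2L)$. By Step 1 there is $\ell\ge1$ with $|B_{\ell+1}(X)|\le(1+\epsilon)|B_\ell(X)|$, since otherwise the growth would be exponential. Let $\Phi=B_\ell(X)$ and $\rho(g)=|\Phi g\setminus\Phi|$ for $g\in H_X$.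
\begin{itemize}
\item For $x\in X$, both $\Phi x$ and $\Phi$ lie in $B_{\ell+1}(X)$, so $\rho(x)\le\epsilon|\Phi|$.
\item Since $|\Phi g|=|\Phi|$, we have $\rho(g)=|\Phi\setminus\Phi g|=|\Phi g^{-1}\setminus\Phi|=\rho(g^{-1})$.
\item $\rho(gh)\le|\Phi gh\setminus\Phi h|+|\Phi h\setminus\Phi|=\rho(g)+\rho(h)$.
\end{itemize}
So $\rho(a)+\rho(b)\le2L\epsilon|\Phi|<|\Phi|$. Consider the multigraph with vertex set $\Phi$ and one edge between $g$ and $gy$ for each pair $(g,y)\in\Phi\times\{a,b\}$ with $gy\in\Phi$. For fixed $y$ there are $|\Phi y\cap\Phi|=|\Phi|-\rho(y)$ such pairs, so there are $2|\Phi|-\rho(a)-\rho(b)>|\Phi|$ edges. On the other hand, following a cycle (possibly a loop or a double edge) and recording $y$ or $y^{-1}$ for each edge $(g,y)$, according to the direction of travel, gives a nonempty word in $a^{\pm1},b^{\pm1}$ that equals $1$. This word is reduced: a letter followed by its inverse would mean that the same edge is traversed back and forth, because $gy=g'y$ implies $g=g'$, whereas a cycle has distinct edges. Since $a,b$ are free generators, there is no such word. So the graph is a forest and has fewer than $|\Phi|$ edges, a contradiction.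

\smallskip\noindent\textbf{Step 3: for $X$ full, $C_X$ is simultaneously diagonalizable.} A non-abelian free group contains a free group of rank $2$. So by [T] and Step 2, $H_X$ has a solvable subgroup $H'$ of finite index, say $H_X=\bigcup_ih_iH'$ (finite union). The closure $\overline{H'}$ is a solvable closed subgroup, and $G_X=\bigcup_ih_i\overline{H'}$, so it has finite index in $G_X$ and contains $C_X$. Thus $C_X$ is connected and solvable. By Lie--Kolchin some weight space $V_\chi=\{v\in k^n:cv=\chi(c)v\ \forall c\in C_X\}$ is nonzero. Since $C_X$ is normal in $G_X$, the group $G_X$ permutes the weight spaces. Their sum (which is direct) is a nonzero $X$-invariant subspace. As $X$ spans $M_n(k)$, it is $k^n$.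

\smallskip\noindent\textbf{Step 4: a common torus.} Choose a full $X_0$ with $\dim C_{X_0}$ maximal, which is possible since dimensions are at most $n^2$, and put $C=C_{X_0}$. Let $X_0\subseteq X\subseteq T$ with $X$ finite. Then $X$ is full, and $G_{X_0}\cap C_X$ is a closed subgroup of finite index in $G_{X_0}$, so $C\subseteq C_X$. Both are closed and irreducible, and $\dim C_X\le\dim C$, so $C=C_X$. Taking $X=X_0\cup\{t\}$ shows that every $t\in T$ normalizes $C$ and has a positive power in $C$.

Let $k^n=V_1\oplus\dots\oplus V_q$ be the decomposition into the nonzero weight spaces of $C$. Since $H$ normalizes $C$, it permutes the $V_j$. Let $Y$ be the group of all $g\in GL_n(k)$ acting as a scalar on each $V_j$. Then $C\subseteq Y$, $k^\times\subseteq Y$, and $H$ normalizes $Y$. So $HY$ is a group with normal subgroup $Y$.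

\smallskip\noindent\textbf{Step 5: $HY/Y$ has finite exponent.} Each $t\in T$ has a power in $C\subseteq Y$; now $(\beta)$ bounds this power. Let $e=q!\,m$ in characteristic $0$ and $e=q!\,m\,p^n$ in characteristic $p$. Let $t\in T$ and $t_1=t^{q!}\in T$. Then $t_1$ stabilizes every $V_j$, and $t_1^a\in Y$ for some $a\ge1$. Eigenvalues $\lambda,\lambda'$ of $t_1|_{V_j}$ satisfy $\lambda^a=\lambda'^a$, so $\lambda^m=\lambda'^m$ by $(\beta)$. Thus $t_1^m|_{V_j}=\nu u$ with $\nu\in k^\times$ and $u$ unipotent. The power $u^a$ is scalar and unipotent, so $u^a=1$. In characteristic $0$ the polynomial $x^a-1$ is separable, so $u$ is diagonalizable and $u=1$. In characteristic $p$, $u^{p^n}-1=(u-1)^{p^n}=0$ because $p^n\ge n$. Hence $t^e\in Y$.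

So the image of $T$ in $HY/Y$ is a subsemigroup consisting of elements of finite order, hence a subgroup. It generates $HY/Y$, so it equals $HY/Y$. Therefore $g^e\in Y$ for all $g\in HY$.

\smallskip\noindent\textbf{Step 6: conclusion.} Let $\mathcal N=\{g\in HY:gV_j=V_j\ \forall j\}$. It is normal of finite index in $HY$ and contains $Y$. Since $T$ spans $M_n(k)$, the $HY$-module $k^n$ is simple. By Clifford's theorem it is semisimple over $\mathcal N$, and so is each submodule $V_j$. Write $k^n=\bigoplus_iU_i$ with $U_i$ simple over $\mathcal N$ and contained in some $V_j$.

Let $\mathcal N_i\le GL(U_i)$ be the image of $\mathcal N$; it contains $k^\times$. Let $\mathcal N_i^1=\mathcal N_i\cap SL(U_i)$. Since $k$ is algebraically closed, every element of $\mathcal N_i$ can be scaled to determinant $1$, so $\mathcal N_i=k^\times\mathcal N_i^1$. So $\mathcal N_i^1$ is irreducible and spans $\operatorname{End}(U_i)$ by Burnside's theorem. For $g\in\mathcal N_i^1$, the power $g^e$ is a scalar by Step 5, because elements of $Y$ are scalar on $V_j\supseteq U_i$. Its determinant is $1$, so $g^{e\dim U_i}=1$. Hence the eigenvalues, and with them the traces, of elements of $\mathcal N_i^1$ take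 finitely many values. Choosing a basis of $\operatorname{End}(U_i)$ inside the group $\mathcal N_i^1$, the trace fact shows that $\mathcal N_i^1$ is finite. So $\mathcal N_i/k^\times$ is finite.

Consequently $\mathcal N'=\{g\in\mathcal N:g|_{U_i}\text{ is scalar for all }i\}$, the kernel of $\mathcal N\to\prod_i\mathcal N_i/k^\times$, has finite index in $\mathcal N$, and it is simultaneously diagonalizable. So $\mathcal N'\cap H$ has finite index in $H$. It has finitely many conjugates, and $D=\bigcap_{h\in H}h(\mathcal N'\cap H)h^{-1}$ is as required.
\end{proof}

Lemma~\ref{lem:structure} describes the group $H$, but our eigenvalue information concerns $T$ only. The next lemma shows that finitely many cosets of the group generated by $T\cap D$ suffice to cover $T$.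

\begin{lemma}\label{lem:cosets}
Let $T$ be a subsemigroup generating a group $H$, let $D\trianglelefteq H$ have finite index $a$, and let $D_1\le D$ be a subgroup containing $T\cap D$. Then $T\subseteq D_1t_1\cup\dots\cup D_1t_{a'}$ for some $t_i\in T$ and $a'\le a$.
\end{lemma}

\begin{proof}
Let $t,t'\in T$ with $Dt=Dt'$, and put $s=t^{2a-1}\in T$. Since $H/D$ has order $a$, $ts=t^{2a}\in T\cap D$. Also $t's\in Dts=D$, so $t's\in T\cap D$. Hence $t't^{-1}=(t's)(ts)^{-1}\in D_1$. So the elements of $T$ in one coset of $D$ lie in one coset of $D_1$.
\end{proof}

\begin{lemma}\label{lem:polya}
Let $T\subseteq GL_r(K)$ be contained in a finite union $\bigcup_jD'h_j$ with $D'\subseteq GL_r(K)$ and $h_j\in GL_r(K)$, where for some $g\in GL_r(K)$ all matrices $g^{-1}\delta g$, $\delta\in D'$, are diagonal with diagonal entries in a finitely generated group $\Gamma_0\le K^\times$. Then $T$ is of P\'olya type over $K$.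
\end{lemma}

\begin{proof}
The $(p,q)$ entry of $g^{-1}\delta h_jg$ is $(g^{-1}\delta g)_{pp}\,(g^{-1}h_jg)_{pq}$. Let $\Gamma'$ be generated by $\Gamma_0$ and the nonzero entries of the finitely many matrices $g^{-1}h_jg$.
\end{proof}

\section{Counting in groups of finite rank}\label{sec:count}

To verify $(\alpha)$ for a semigroup whose spectrum lies in a finitely generated group $\Gamma$, we need to count elements of $\Gamma$. For any absolute value, eigenvalues of products of at most $\ell$ matrices from a finite set of invertible matrices have absolute values between $e^{-\kappa\ell}$ and $e^{\kappa\ell}$, where $\kappa$ does not depend on $\ell$. So we want finitely many absolute values that detect the elements of $\Gamma$ up to a finite ambiguity. In $\langle2,3\rangle\subseteq\mathbb Q^\times$, for instance, the $2$-adic and $3$-adic ones do.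

\paragraph{Constants.} Let $E$ be a field finitely generated over its prime field $P$, and let $E_0$ be the algebraic closure of $P$ in $E$. Then $[E_0:P]<\infty$. Indeed, let $y$ be a transcendence basis of $E/P$. For $\alpha\in E_0$ the minimal polynomial over $P(y)$ has coefficients that are algebraic over $P$ and lie in $P(y)$, hence lie in $P$. So $\alpha$ has the same degree over $P$ as over $P(y)$, which is at most $[E:P(y)]<\infty$. Since $P$ is perfect, the primitive element theorem gives $[E_0:P]\le[E:P(y)]$.

\begin{lemma}\label{lem:count}
Let $E$ be as above, $\Omega$ an algebraic closure of $E$, and $\Delta\le E^\times$ a subgroup with $\dim_{\mathbb Q}\Delta\otimes\mathbb Q<\infty$. Then there are absolute values $|\cdot|_1,\dots,|\cdot|_s$ on $\Omega$ $(s\ge0)$ and a constant $C$ such that, with $\Lambda(\gamma)=(\log|\gamma|_i)_i\in\mathbb R^s$,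
\[
\#\{\gamma\in\Delta:\|\Lambda(\gamma)\|_\infty\le\rho\}\le C(1+\rho)^s\qquad(\rho\ge0).
\]
Moreover, $\Delta$ is finitely generated.
\end{lemma}

\begin{proof}
Let $\mathcal V$ be the set of discrete valuations $v\colon E^\times\to\mathbb Z$, and let $U=\{\gamma\in\Delta:v(\gamma)=0\ \forall v\in\mathcal V\}$.

\emph{Claim: $U\subseteq E_0^\times$, and in characteristic $0$, $U\subseteq\mathcal O_{E_0}^\times$, where $\mathcal O_{E_0}$ is the ring of integers of the number field $E_0$.} Suppose $\gamma\in E$ is transcendental over $P$. Extend $y_1=\gamma$ to a transcendence basis $y_1,\dots,y_m$ of $E/P$. The $y_1$-adic valuation of $P(y_2,\dots,y_m)(y_1)$ extends to a discrete valuation $v$ of the finite extension $E$, and $v(\gamma)\ne0$. In characteristic $0$, suppose $\gamma\in E_0^\times\setminus\mathcal O_{E_0}^\times$. Then $v_{\mathfrak p}(\gamma)\ne0$ for some prime $\mathfrak p$ of $E_0$. For a transcendence basis $y_1,\dots,y_m$ of $E/P$, extend $v_{\mathfrak p}$ by the Gauss extension (the minimum of the valuations of the coefficients of a polynomial) to $E_0(y_1,\dots,y_m)$, which is discrete, and then to the finite extension $E$. This proves the claim.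

\emph{Choice of the absolute values.} Put $\Delta_0=\Delta$. As long as $\Delta_i\ne U$, pick $v_{i+1}\in\mathcal V$ not vanishing on $\Delta_i$ and put $\Delta_{i+1}=\Delta_i\cap\ker v_{i+1}$. Each $\Delta_i/\Delta_{i+1}$ is infinite cyclic, so the rank drops by one at each step. Hence the process stops, with $U=\Delta\cap\ker v_1\cap\dots\cap\ker v_{s_1}$. Extend the absolute values $e^{-v_i}$ to $\Omega$. In characteristic $0$, also extend each embedding $\sigma\colon E_0\to\mathbb C$ to an embedding $\Omega\to\mathbb C$, which we denote by $\sigma$ again. This is possible because $\Omega$ has finite transcendence degree over $E_0$ and $\mathbb C$ is algebraically closed of infinite transcendence degree. Add the absolute values $|\sigma(\cdot)|$ to the list. This defines $\Lambda$.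

\emph{Preimages of bounded sets under $\Lambda|_\Delta$ are finite.} If $\Lambda(\gamma)$ is bounded, then $(v_i(\gamma))_i\in\mathbb Z^{s_1}$ takes finitely many values, so $\gamma$ lies in one of finitely many cosets $\gamma_0U$. In characteristic $p$, $U\subseteq E_0^\times$ is finite. In characteristic $0$, write $\gamma=\gamma_0u$ with $u\in U\subseteq\mathcal O_{E_0}$. All $|\sigma(u)|=|\sigma(\gamma)|/|\sigma(\gamma_0)|$ are bounded, and there are only finitely many algebraic integers of bounded degree all of whose conjugates are bounded.

\emph{Conclusion.} So $\ker\Lambda|_\Delta$ is finite, and $\Lambda(\Delta)$ is a discrete subgroup of $\mathbb R^s$: there is $\eta>0$ such that distinct points of $\Lambda(\Delta)$ are at sup-distance at least $\eta$. The open cubes of side $\eta$ centered at the points of norm at most $\rho$ are disjoint and lie in a cube of side $2\rho+\eta$, so there are at most $((2\rho+\eta)/\eta)^s$ such points. Each has $|\ker\Lambda|_\Delta|$ preimages in $\Delta$, which gives the bound. A discrete subgroup of $\mathbb R^s$ is finitely generated and $\ker\Lambda|_\Delta$ is finite, so $\Delta$ is finitely generated.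
\end{proof}

\section{Proof of Theorem \ref{thm:main}}\label{sec:proofmain}

We now put the pieces together over the field $K$ itself. Two points need care. First, a semigroup irreducible over $K$ may decompose over $\overline K$, while Lemma~\ref{lem:structure} needs a spanning set over an algebraically closed field. We pass to one constituent over $\overline K$ and show that nothing is lost. Second, the diagonalization so obtained lives over $\overline K$, and it is brought back to $K$ by taking $N$-th powers.

\begin{lemma}\label{lem:irreducible}
Let $\Gamma\le\overline K^\times$ be finitely generated with $\gamma^N\in K$ for all $\gamma\in\Gamma$. Let $T\subseteq GL_r(K)$ be a nonempty subsemigroup, irreducible on $K^r$, such that all eigenvalues of all $t\in T$ lie in $\Gamma$. Then $T$ is of P\'olya type over $K$.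
\end{lemma}

\begin{proof}
\textbf{A faithful constituent.} Let $\mathcal A=\operatorname{span}_KT$, which is closed under products. For $t\in T$, the Cayley--Hamilton equation, whose constant term is nonzero, first expresses $1$ as a polynomial in $t$ without constant term, so $1\in\mathcal A$, and then gives $t^{-1}\in\mathcal A$. So the group $H=\langle T\rangle$ lies in $\mathcal A$. Let $U\subseteq\overline K^{\,r}$ be a minimal nonzero $T$-invariant $\overline K$-subspace, $n=\dim U$, and let $\varphi\colon\mathcal A\to\operatorname{End}_{\overline K}(U)$ be restriction, a unital $K$-algebra homomorphism.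

\emph{$\varphi$ is injective.} Its kernel $J$ is a two-sided ideal, so $W=\{y\in K^r:Jy=0\}$ is $T$-invariant. If $J\ne0$, then $W\ne K^r$, so $W=0$. Then the homogeneous linear system $jy=0$ ($j$ running over a $K$-basis of $J$), which has coefficients in $K$, has only the trivial solution over $K$, hence also over $\overline K$. This contradicts $JU=0$, $U\ne0$.

By Burnside's theorem $\varphi(T)$ spans $\operatorname{End}(U)\cong M_n(\overline K)$: its $\overline K$-span is a unital algebra, irreducible by minimality of $U$. Eigenvalues of $\varphi(t)$ are eigenvalues of $t$, so they lie in $\Gamma$.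

\smallskip\noindent\textbf{Hypothesis $(\beta)$} holds for $\varphi(T)$ with $m$ the order of the torsion subgroup of $\Gamma$, which is finite since $\Gamma$ is a finitely generated abelian group.

\smallskip\noindent\textbf{Hypothesis $(\alpha)$.} Let $X\subseteq\varphi(T)$ be finite. Fix a basis of $U$, and let $E\subseteq\overline K$ be the field generated over the prime field by generators of $\Gamma$ and the entries of the elements of $X$. Let $\Omega$ be the algebraic closure of $E$ in $\overline K$. Apply Lemma~\ref{lem:count} to $\Delta=\Gamma$. For each of the absolute values obtained put $\|g\|_i=n\max_{p,q}|g_{pq}|_i$. The triangle inequality gives $\|gh\|_i\le\|g\|_i\|h\|_i$. It also gives $|\lambda|_i\le\|g\|_i$ for each eigenvalue $\lambda$ of $g$: compare both sides of $gy=\lambda y$ in a coordinate where the eigenvector $y\in\Omega^n$ has maximal absolute value. Let $\kappa=\max_{i,\,x\in X}\log\max(1,\|x\|_i,\|x^{-1}\|_i)$, with $\kappa=0$ if there are no absolute values or if $X=\emptyset$. If $\lambda$ is an eigenvalue of $t\in B_\ell(X)$, then $\lambda^{-1}$ is an eigenvalue of $t^{-1}$, so $\bigl|\log|\lambda|_i\bigr|\le\kappa\ell$ for all $i$. Since $\lambda\in\Gamma$,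 we get $|\mathrm{Sp}_\ell(X)|\le C(1+\kappa\ell)^s$. (The lower bound for $|\lambda|_i$ uses that the matrices are invertible, which is one reason for compressing first.)

\smallskip\noindent\textbf{Descent to $K$.} By Lemma~\ref{lem:structure} and the injectivity of $\varphi$, there is $D\trianglelefteq H$ of finite index with $\varphi(D)$ diagonal in some basis of $U$. Let
\[
D_1=\{h\in D:\text{the diagonal entries of }\varphi(h)\text{ lie in }\Gamma\}.
\]
This is a subgroup containing $T\cap D$, and it embeds in $\Gamma^n$, so it is finitely generated abelian. Hence $D_2=\{h^N:h\in D_1\}$ is a subgroup of finite index in $D_1$. Let $\Gamma_K=\{\gamma^N:\gamma\in\Gamma\}\le K^\times$, which is finitely generated. For $h\in D_2$ let $P_h=\prod(x-\lambda)\in K[x]$, the product over the distinct diagonal entries $\lambda$ of $\varphi(h)$, all of which lie in $\Gamma_K$. Then $\varphi(P_h(h))=P_h(\varphi(h))=0$, so $P_h(h)=0$. Thus $h$ is diagonalizable over $K$ with eigenvalues in $\Gamma_K$. As $D_2$ is commutative, some $g\in GL_r(K)$ diagonalizes all of $D_2$.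

By Lemma~\ref{lem:cosets}, $T$ is covered by finitely many cosets $D_1t_i$, hence by finitely many cosets $D_2h_j$ with $h_j\in H\subseteq GL_r(K)$. Lemma~\ref{lem:polya} with $D'=D_2$ and $\Gamma_0=\Gamma_K$ finishes the proof.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $f=0$, take $d=1$ and $I=0$; this automaton has no runs. Otherwise let $(d,I,M,F)$ be a reduced automaton for $f$.

Let $\Gamma\le\overline K^\times$ be the group generated by the nonzero elements of a finite generating set of $G$. It is finitely generated and contains $G\setminus\{0\}$. Since $\overline K^\times$ is abelian and $\gamma^N\in K$ for the generators, $\gamma^N\in K$ for all $\gamma\in\Gamma$. By Lemma~\ref{lem:roots}(b), every nonzero eigenvalue of every $M(w)$ lies in $\Gamma$.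

Take a chain of length $c=c(M)$ as in Proposition~\ref{prop:reduction}, and let $M'$ be one of the irreducible representations occurring in it. Eigenvalues of $M'(w)$ are eigenvalues of $M(w)$. By Lemma~\ref{lem:compress}(1),(2), a compressed semigroup $T\subseteq GL_r(K)$ of $M'$ is nonempty and irreducible, and all eigenvalues of its elements lie in $\Gamma$. By Lemma~\ref{lem:irreducible} it is of P\'olya type over $K$. Proposition~\ref{prop:reduction} gives both assertions.
\end{proof}

\section{The converse, with a count of the roots}\label{sec:converse}

\begin{proposition}\label{prop:converse}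
Let $f$ be recognized by a polynomially ambiguous automaton with $d$ states over a field $L$, and let $W\subseteq L^\times$ be its finite set of nonzero transition weights. Then for every nonzero characteristic root $\alpha\in\overline L$ of $\hat f(u,w,v)$, the power $\alpha^{d!}$ is a product of $d!\,|w|$ elements of $W$. Consequently:
\begin{itemize}
\item all such roots lie in the finitely generated group $\Gamma=\{\alpha\in\overline L^\times:\alpha^{d!}\in\langle W\rangle\}$, and $\gamma^{d!}\in L$ for all $\gamma\in\Gamma$;
\item the number of such roots with $|w|\le\ell$ is at most $d!\,(1+d!\,\ell)^{|W|}$.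
\end{itemize}
\end{proposition}

\begin{proof}
Delete the states lying on no run. This changes neither the runs nor $f$. If no state remains, $f=0$ and there are no roots. By Lemma~\ref{lem:roots}(a) it suffices to treat nonzero eigenvalues of $M(w)$ for the remaining automaton, which we denote again by $(d,I,M,F)$ except that it may have fewer than $d$ states. For $w=\varepsilon$ the only eigenvalue is $1$, the empty product.

Let $w\ne\varepsilon$, and let $\mathcal G_w$ be the multigraph on the states whose edges $p\to q$ are the paths labeled $w$ from $p$ to $q$ that use transitions of nonzero weight. Then $M(w)_{pq}$ is the sum of the weights of the edges $p\to q$, and distinct walks of length $j$ in $\mathcal G_w$ give distinct paths labeled $w^j$.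

Suppose a vertex $p$ has two distinct outgoing edges inside its strongly connected component. Extend them to closed walks $\gamma,\gamma'$ at $p$. Then $\gamma\gamma'$ and $\gamma'\gamma$ are closed walks of the same length $j$, and they are distinct because they start with distinct edges. Concatenating $n$ walks, each chosen among these two, gives $2^n$ distinct closed walks of length $jn$. Since $p$ lies on a run, there are words $u,v$ such that $uw^{jn}v$ has at least $2^n$ runs for all $n$. This contradicts polynomial ambiguity.

So each strongly connected component is a single vertex without a loop or a simple cycle of some length $j\le d$. Ordering the components topologically makes $M(w)$ block triangular. The diagonal blocks are $0$ or weighted cyclic permutation matrices, with characteristic polynomial $x^j-\pi$, where $\pi$ is a product of $j|w|$ elements of $W$. Thus $\alpha^j=\pi$ for some $j$ and $\pi$ as above, and $\alpha^{d!}=\pi^{d!/j}$ is a product of $d!\,|w|$ elements of $W$.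

The map $\alpha\mapsto\alpha^{d!}$ on $\Gamma$ has a finite kernel, of size at most $d!$, and its image lies in the finitely generated abelian group $\langle W\rangle$. So $\Gamma$ is finitely generated. There are at most $(1+d!\,\ell)^{|W|}$ monomials of degree at most $d!\,\ell$ in the elements of $W$, and each has at most $d!$ different $d!$-th roots.
\end{proof}

\begin{remark}\label{rem:field}
The minimal characteristic polynomial of a $K$-valued linear recurrence sequence does not change under a field extension $L/K$: the annihilating polynomials of degree at most $j$ are the solutions of a homogeneous linear system over $K$, so those over $L$ are spanned by those over $K$. Hence $R_\ell(f)$ is independent of the field, after embedding $\overline K\subseteq\overline L$.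
\end{remark}

\section{Polynomially many roots suffice}\label{sec:pg}

In Section~\ref{sec:proofmain} the finitely generated group $\Gamma$ was given. If we only know that there are few roots, hypothesis $(\alpha)$ is immediate, but $(\beta)$ and the finite generation of the diagonal part have to be recovered. For $(\beta)$ we use that the automaton has finitely many entries, and for the diagonal part that a group of large rank would have too many elements.

\begin{proposition}\label{prop:pg}
If \textup{(PG)} holds, then $f$ is polynomially ambiguous over $k=\overline K$.
\end{proposition}

\begin{proof}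
If $f=0$ there is nothing to prove. Let $f\ne0$ and let $(d,I,M,F)$ be reduced over $K$. It is also reduced over $k$. Take a composition series over $k$, let $M'$ be an irreducible factor, and form $z,A,B,\tau$ and the compressed semigroup $T\subseteq GL_r(k)$ of $M'$ as in Lemma~\ref{lem:compress} over $k$. By Proposition~\ref{prop:reduction} over $k$, it suffices to show that $T$ is of P\'olya type over $k$. As in the proof of Lemma~\ref{lem:irreducible}, the span of $T$ is a unital algebra (Cayley--Hamilton) acting irreducibly, so $T$ spans $M_r(k)$ by Burnside's theorem.

\smallskip\noindent\textbf{Hypothesis $(\alpha)$.} Let $X=\{\tau(w_1),\dots,\tau(w_b)\}\subseteq T$ and $L=|z|+\max_i|w_i|$. By Lemma~\ref{lem:compress}(1), a product of $j\le\ell$ elements of $X$ is $\tau(w)$ with $w=w_{i_1}zw_{i_2}z\cdots zw_{i_j}$, and $|zw|\le L\ell$. By Lemma~\ref{lem:compress}(2) its eigenvalues are nonzero eigenvalues of $M'(zw)$, hence of $M(zw)$. By Lemma~\ref{lem:roots},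
\begin{equation}\label{eq:count}
\mathrm{Sp}_\ell(X)\subseteq R_{L\ell}(f),\qquad|\mathrm{Sp}_\ell(X)|\le C(1+L\ell)^\delta .
\end{equation}

\smallskip\noindent\textbf{Hypothesis $(\beta)$.} Let $E\subseteq k$ be generated over the prime field $P$ by the entries of $A$, $B$ and the $M'(a)$, $a\in\Sigma$, and let $E_0$ be as in Section~\ref{sec:count}. Then $T\subseteq GL_r(E)$, so a ratio $\zeta$ of two eigenvalues of some $t\in T$ has degree at most $r^2$ over $E$. Suppose $\zeta$ is a root of unity. Its minimal polynomial over $E$ divides some $x^j-1$, so the coefficients are algebraic over $P$ and lie in $E_0$. Hence $[P(\zeta):P]\le r^2[E_0:P]$. Only finitely many roots of unity satisfy such a bound: in characteristic $0$ because Euler's totient tends to infinity, and in characteristic $p$ because there are finitely many elements of bounded degree over $\mathbb F_p$. Let $m$ be the least common multiple of their orders.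

\smallskip\noindent\textbf{The diagonal part.} Lemma~\ref{lem:structure} gives $D\trianglelefteq H=\langle T\rangle$ of finite index and $g\in GL_r(k)$ with $g^{-1}Dg$ diagonal. Replace $A,B$ by $Ag,g^{-1}B$, which conjugates $T$, $H$ and $D$ by $g$ and changes no eigenvalues, and adjoin the entries of $g$ to $E$. Now $D$ is diagonal and still $T\subseteq GL_r(E)$. Let $D_1$ be the group generated by $T\cap D$; it consists of diagonal matrices with entries in $E^\times$.

Suppose $s_1,\dots,s_b\in T\cap D$ are $\mathbb Z$-independent. The products $s_1^{e_1}\cdots s_b^{e_b}$ with $e_i\ge0$ and $1\le\sum e_i\le\ell$ are $\binom{\ell+b}b-1$ distinct diagonal matrices with entries in $\mathrm{Sp}_\ell(\{s_1,\dots,s_b\})$. By \eqref{eq:count}, with $L$ depending on the $s_i$ but not on $\ell$,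
\[
\binom{\ell+b}b-1\le C^r(1+L\ell)^{r\delta}\qquad\text{for all }\ell\ge1,
\]
so $b\le r\delta$. Since $T\cap D$ spans $D_1\otimes\mathbb Q$, the group $D_1$ has finite rank.

The group $\Delta\le E^\times$ generated by all diagonal entries of elements of $D_1$ is the product of the $r$ coordinate projections of $D_1$, so it has finite rank. By Lemma~\ref{lem:count} it is finitely generated. By Lemma~\ref{lem:cosets}, $T$ lies in a finite union $\bigcup_iD_1t_i$, and Lemma~\ref{lem:polya} over $k$, with $D'=D_1$ and $\Gamma_0=\Delta$, shows that $T$ is of P\'olya type over $k$.
\end{proof}

\section{Proof of Theorem \ref{thm:class}}\label{sec:class}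

\subsection{Parts A and B}

\begin{proof}[Proof of A]
\emph{\textup{(FG)} implies polynomial ambiguity over $\overline K$.} Let $R(f)\subseteq\Gamma$ with $\Gamma$ finitely generated by $\gamma_1,\dots,\gamma_b$. Apply Theorem~\ref{thm:main} over the field $\overline K$ with $N=1$ and $G=\Gamma\cup\{0\}$, which is generated as a semigroup by $0$, $1$ and the $\gamma_i^{\pm1}$. The roots do not depend on the field by Remark~\ref{rem:field}.

\emph{Over $\overline K$ implies over a finite extension}: the finitely many weights generate a finite extension of $K$. \emph{Over a finite extension implies over some extension}: trivial.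

\emph{Over some extension $L$ implies \textup{(FG)} and \textup{(PG)}.} Embed $\overline K\subseteq\overline L$. By Proposition~\ref{prop:converse} and Remark~\ref{rem:field}, $R(f)\subseteq\Gamma\cap\overline K^\times$, a subgroup of a finitely generated abelian group, and $|R_\ell(f)|\le d!\,(1+d!\,\ell)^{|W|}$.

\emph{\textup{(PG)} implies polynomial ambiguity over $\overline K$}: this is Proposition~\ref{prop:pg}.
\end{proof}

\begin{proof}[Proof of B]
(1)$\Rightarrow$(2): Proposition~\ref{prop:converse} with $L=K$, $G=\Gamma\cup\{0\}$ and $N=d!$.

(2)$\Rightarrow$(3): the group $\Gamma$ at the start of the proof of Theorem~\ref{thm:main} contains $R(f)$, is finitely generated, and has all its $N$-th powers in $K$.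

(3)$\Leftrightarrow$(4): Part A.

(3)$\Rightarrow$(2): let $\Gamma\supseteq R(f)$ be finitely generated and let $\Gamma''=\{\gamma\in\Gamma:\gamma^n\in K\text{ for some }n\ge1\}$. This is a subgroup containing $R(f)$. As a subgroup of a finitely generated abelian group it is generated by finitely many $\gamma_i$, with $\gamma_i^{N_i}\in K$ say. Take $G=\Gamma''\cup\{0\}$ and $N=\prod_iN_i$.

(2)$\Rightarrow$(5): Theorem~\ref{thm:main}; for $f=0$ take the empty sum.

(5)$\Rightarrow$(1): Lemma~\ref{lem:marked}.
\end{proof}

\subsection{Part C: the exponent}

The upper bound is contained in Theorem~\ref{thm:main}, and $c=1$ if $M$ is semisimple. For the sharpness let $\operatorname{char}K=0$, $c\ge1$, $\Sigma=\{a\}$ and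
\[
f(a^n)=\binom n{c-1}.
\]
It is recognized by $I=e_1^T$, $M(a)=J$, $F=e_c$, where $J=J_c(1)$ is the upper triangular $c\times c$ Jordan block with eigenvalue $1$. Since $e_1^T(J-1)^i=e_{i+1}^T$ and $(J-1)^ie_c=e_{c-i}$ for $0\le i<c$, this automaton is reduced, with $d=c$. All roots equal $1$, so the conditions of B hold. Moreover $c(M)=c$: since $J$ is unipotent, it acts trivially on irreducible constituents, so in a chain as in the definition $J-1$ maps $V_i$ into $V_{i-1}$, hence $(J-1)^{c(M)}=0$ and $c(M)\ge c=d\geq c(M)$.

\begin{proof}[Proof of the lower bound in C]
Let an automaton over an extension field of $K$ recognize this $f$. Delete the states lying on no run, and let $\mathcal G_a$ be the graph of the remaining nonzero transitions. If some vertex has two distinct outgoing edges inside its strongly connected component, the argument in the proof of Proposition~\ref{prop:converse} gives, for all $n$, at least $2^n$ runs on a word of length $jn+O(1)$ with $j\ge1$ fixed, and the claim follows.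

Otherwise every component is a vertex without a loop or a simple cycle. A run passes through a sequence of distinct components. Inside a cycle component $Z$ of length $l_Z$ it goes from its entry vertex to its exit vertex by the direct way along the cycle plus some number $m_Z\ge0$ of full turns. Removing the full turns leaves a run $\varrho$ without repeated vertex. So runs correspond bijectively to pairs consisting of a run $\varrho$ without repeated vertex and numbers $m_Z\ge0$, one for each cycle $Z$ met by $\varrho$. With $\pi_Z\ne0$ the weight of $Z$, the value is $\operatorname{val}(\varrho)\prod_Z\pi_Z^{m_Z}$ and the length is $|\varrho|+\sum_Zm_Zl_Z$. Hence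
\[
\frac{x^{c-1}}{(1-x)^c}=\sum_nf(a^n)x^n=\sum_\varrho\operatorname{val}(\varrho)\,x^{|\varrho|}\prod_{Z\text{ met by }\varrho}\frac1{1-\pi_Zx^{l_Z}},
\]
where the sum over $\varrho$ is finite. In characteristic $0$ each $1-\pi_Zx^{l_Z}$ has simple roots, so the term of $\varrho$ has at $x=1$ a pole of order at most the number of cycles met by $\varrho$. The left side has a pole of order $c$. So some $\varrho$ meets at least $c$ cycles $Z_1,\dots,Z_c$. With $L=\operatorname{lcm}(l_{Z_1},\dots,l_{Z_c})$, take $m_{Z_i}=m_i'L/l_{Z_i}$ with integers $m'_i\ge0$, $\sum_im_i'=j$, and all other $m_Z=0$. This gives at least $\binom{j+c-1}{c-1}$ runs on $a^{|\varrho|+jL}$, for every $j\ge1$. This number is at least $j^{c-1}/(c-1)!$, and the claim follows.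
\end{proof}

\subsection{Part D: the conditions are needed}

Take $K=\mathbb Q$.

\paragraph{(PS) cannot be dropped.} Let $f(a^n)$ be the $n$-th Fibonacci number, recognized with $I=(1,0)$, $M(a)=\left(\begin{smallmatrix}1&1\\1&0\end{smallmatrix}\right)$ and $F=(0,1)^T$, and let $\phi,\psi=\frac{1\pm\sqrt5}2$. By Lemma~\ref{lem:roots}(a) the nonzero roots lie in $\langle\phi,\psi\rangle$, so (FG) holds. The sequence $f(a^n)$ itself has minimal characteristic polynomial $x^2-x-1$, since this polynomial is irreducible over $\mathbb Q$ and $f\ne0$. So $\phi\in R(f)$. But $\phi^n\notin\mathbb Q$ for $n\ge1$, since its Galois conjugate $\psi^n$ has a different absolute value. So $f$ is polynomially ambiguous over $\overline{\mathbb Q}$ by A, but not over $\mathbb Q$ by B.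

\paragraph{(FG) cannot be dropped, and subexponential growth does not suffice.} Let $\Sigma=\{a,b\}$, $y=(1,1)^T$, $\eta=(1,0)$,
\[
M(a)=\begin{pmatrix}1&1\\0&1\end{pmatrix},\qquad M(b)=y\eta=\begin{pmatrix}1&0\\1&0\end{pmatrix},\qquad f(w)=\eta M(w)y .
\]
As in Example~\ref{ex:rankone} there is an element of rank one, but now the compressed values $\eta M(a)^ny=n+1$ are spread over all positive integers. Precisely, since $\eta y=1$ we have $f((a^nb)^m)=(n+1)^m$. So every integer $n+1\ge1$ lies in $R(f)$. A finitely generated subgroup of $\mathbb Q^\times$ involves only finitely many primes, so (FG) fails, and by A, $f$ is not polynomially ambiguous over any extension field of $\mathbb Q$.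

On the other hand, (PS) holds and there are few roots. If $w$ contains no $b$, then $M(w)$ is unipotent. Otherwise $M(w)$ has rank at most $1$, and its only possibly nonzero eigenvalue is its trace. The trace does not change when $w$ is rotated cyclically to a word $a^{n_1}b\cdots a^{n_k}b$, so it equals
\[
\operatorname{tr}\bigl(M(a)^{n_1}y\eta\cdots M(a)^{n_k}y\eta\bigr)=\prod_{i=1}^k\eta M(a)^{n_i}y=\prod_{i=1}^k(n_i+1).
\]
By Lemma~\ref{lem:roots}(a), $R(f)\subseteq\mathbb Q$, so (PS) holds. Moreover $\sum_i(n_i+1)=|w|$, so each root is the product of the parts of a partition of an integer $j\le\ell$ if $|w|\le\ell$ (for words without $b$, the root $1$ belongs to the empty partition). With $p(j)$ the number of partitions of $j$,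
\[
|R_\ell(f)|\le\sum_{j\le\ell}p(j)\le(\ell+1)e^{\pi\sqrt{2\ell/3}}
\]
by the classical bound $p(j)\le e^{\pi\sqrt{2j/3}}$ \cite[Thm 14.5]{Apostol}. This is subexponential in $\ell$, and the proof of Theorem~\ref{thm:class} is complete.\qed

\begin{thebibliography}{9}

\bibitem{Apostol}
Apostol, \emph{Introduction to Analytic Number Theory}.

\bibitem{BS}
J. Bell, D. Smertnig, \emph{Noncommutative rational P\'olya series}, Selecta Math. (N.S.) 27 (2021), Paper 34.

\bibitem{BR}
Berstel, Reutenauer, \emph{Noncommutative Rational Series with Applications}.

\bibitem{Humphreys}
Humphreys, \emph{Linear Algebraic Groups}.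

\bibitem{MPS}
Filip Mazowiecki, Antoni Puch and Daniel Smertnig, \emph{Pumping-Like Results for Copyless Cost Register Automata and Polynomially Ambiguous Weighted Automata}, arXiv:2502.07356 (2025).

\bibitem{Tits}
J. Tits, \emph{Free subgroups in linear groups}, J. Algebra 20 (1972).

\end{thebibliography}

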